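\title{Additive functions bounded above on Borel sets that are not Haar-thin}

\begin{abstract}
Let $X$ be a Polish Abelian group and let $A\subseteq X$ be an analytic set whose difference set $A-A$ is nonmeager. We prove that every homomorphism $f:X\to\mathbb R$ that is bounded above on $A$ is continuous. It follows that in every Polish vector space each Borel set that is not Haar-thin belongs to the Kuczma--Ger class $\mathcal B_X$, which answers a question of Banakh and Jab{\l}o\'nska. We also characterize the analytic members of $\mathcal B_X$: they are the analytic sets whose $\mathbb Q$-linear span is $X$.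
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

All vector spaces are over $\mathbb R$, and $\omega=\{0,1,2,\dots\}$. A topological space is \emph{Polish} if it is homeomorphic to a separable complete metric space. A \emph{Polish Abelian group} is an Abelian topological group that is Polish, and a \emph{Polish vector space} is a nontrivial topological vector space that is Polish. A function $f:X\to\mathbb R$ on a vector space is \emph{additive} if $f(x+y)=f(x)+f(y)$ for all $x,y\in X$; this is the same as being $\mathbb Q$-linear. For a subset $A$ of an Abelian group, $nA=A+\dots+A$ denotes the sum set with $n$ summands, and $0A=\{0\}$.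

Every Polish vector space carries discontinuous additive functions (Lemma~\ref{lem:subspace}), but none of them is bounded above on a nonempty open set (Lemma~\ref{lem:open}). One asks which other sets force continuity in this way. The \emph{Kuczma--Ger class} $\mathcal B_X$ of a topological vector space $X$ consists of all sets $B\subseteq X$ such that every additive $f:X\to\mathbb R$ with $\sup f[B]<\infty$ is continuous. Membership in $\mathcal B_X$ is a notion of largeness, and we compare it with the following notion of smallness.

A subset $T$ of the Cantor cube $2^\omega=\{0,1\}^\omega$ is \emph{thin} if for every $n\in\omega$ the projection $2^\omega\to 2^{\omega\setminus\{n\}}$, $s\mapsto s|_{\omega\setminus\{n\}}$, is injective on $T$; that is, no two points of $T$ differ in exactly one coordinate. A subset $A$ of a Polish Abelian group $X$ is \emph{Haar-thin} if there is a continuous map $\varphi:2^\omega\to X$ such that $\varphi^{-1}[A+z]$ is thin for every $z\in X$. We write $\mathcal{HT}_{\!X}$ for the family of Haar-thin subsets of $X$, $\mathcal P_X$ for the family of all subsets, and $\mathcal{B}or_X$ for the family of Borel subsets. Two points lie in a common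 translate of $A$ exactly when their difference lies in $A-A$, so Haar-thinness depends only on the difference set. The precise statement is known; we recall its short proof in Section~\ref{sec:prelim}.

\begin{proposition}\label{prop:HT}
A subset $A$ of a Polish Abelian group $X$ is Haar-thin if and only if $A-A$ is not a neighborhood of zero.
\end{proposition}

The following problem is posed by Banakh and Jab{\l}o\'nska \cite{BJ}.

\begin{quote}
\textbf{Problem.} \emph{Is $\mathcal{B}or_X\setminus\mathcal{HT}_{\!X}\subseteq\mathcal B_X$ for some Polish vector space $X$?}
\end{quote}

For two-sided bounds nothing needs to be proved. If $A$ is any set that is not Haar-thin and $|f|\le M$ on $A$, then $|f|\le 2M$ on the neighborhood $A-A$ of zero, and $f$ is continuous. An upper bound alone passes to the sums $nA$ but not to differences, and for arbitrary sets the inclusion is false.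

\begin{example}\label{ex:halfspace}
For every Polish vector space $X$ one has $\mathcal P_X\setminus\mathcal{HT}_{\!X}\not\subseteq\mathcal B_X$. Take a discontinuous additive $f:X\to\mathbb R$ and $A=\{x\in X:f(x)\ge0\}$. Each $x\in X$ equals $x-0$ or $0-(-x)$ with both terms in $A$, so $A-A=X$ and $A$ is not Haar-thin. But the discontinuous additive function $-f$ is bounded above on $A$.
\end{example}

The set in Example~\ref{ex:halfspace} is built from $f$ itself. The problem asks whether a Borel set can behave in the same way. It cannot, in any Polish vector space. Call a subset of a Polish space \emph{analytic} if it is empty or a continuous image of a Polish space; Borel sets are analytic.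

\begin{theorem}\label{thm:main}
Let $X$ be a Polish Abelian group, $A\subseteq X$ an analytic set such that $A-A$ is nonmeager, and $f:X\to\mathbb R$ a homomorphism with $\sup f[A]<\infty$. Then $f$ is continuous.
\end{theorem}

\begin{corollary}\label{cor:answer}
For every Polish vector space $X$, $\mathcal{B}or_X\setminus\mathcal{HT}_{\!X}\subseteq\mathcal B_X$.
\end{corollary}

\begin{proof}
If $A$ is Borel and not Haar-thin, then $A-A$ is a neighborhood of zero by Proposition~\ref{prop:HT}, hence nonmeager by the Baire theorem. Theorem~\ref{thm:main} applies to each additive $f$ with $\sup f[A]<\infty$.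
\end{proof}

Theorem~\ref{thm:main} also determines which analytic sets belong to $\mathcal B_X$: the only obstruction is algebraic.

\begin{theorem}\label{thm:class}
For a nonempty analytic subset $A$ of a Polish vector space $X$ the following are equivalent:
\begin{itemize}
\item[(1)] $A\in\mathcal B_X$;
\item[(2)] every additive $f:X\to\mathbb R$ that is bounded on $A$ from both sides is continuous;
\item[(3)] every additive $f:X\to\mathbb R$ vanishing on $A$ is continuous;
\item[(4)] the $\mathbb Q$-linear span of $A$ is $X$;
\item[(5)] $nA-nA$ is a neighborhood of zero for some $n\ge1$;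
\item[(6)] $nA\notin\mathcal{HT}_{\!X}$ for some $n\ge1$.
\end{itemize}
\end{theorem}

Section~\ref{sec:prelim} collects the tools. Section~\ref{sec:model} works out one example by hand and extracts the plan of the proof of Theorem~\ref{thm:main}, which Section~\ref{sec:proof} carries out. Section~\ref{sec:class} proves Theorem~\ref{thm:class} and shows its limits.

\section{Tools}\label{sec:prelim}

\subsection*{Baire category and analytic sets}
A subset of a topological space $Z$ is \emph{nowhere dense} if its closure has empty interior, \emph{meager} if it is a countable union of nowhere dense sets, and \emph{nonmeager} otherwise. A set $S$ is \emph{comeager in} an open set $U$ if $U\setminus S$ is meager. A set has the \emph{Baire property} if its symmetric difference with some open set is meager. A map is \emph{Baire measurable} if preimages of open sets have the Baire property. In the following standard facts, $Y$ and $Z$ are Polish spaces.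
\begin{itemize}
\item[(F1)] (Baire theorem.) Nonempty open subsets of $Z$ are nonmeager. Open and, more generally, $G_\delta$ subsets of $Z$ are Polish.
\item[(F2)] A set that is meager in a subspace of $Z$ is meager in $Z$. For an open subspace $U$ and $S\subseteq U$ the converse holds as well. A set is comeager in $U$ if and only if it contains a dense $G_\delta$ subset of $U$.
\item[(F3)] The sets with the Baire property form a $\sigma$-algebra that contains all analytic sets. A nonmeager set with the Baire property is comeager in some nonempty open set.
\item[(F4)] Continuous images, continuous preimages, finite products and finite intersections of analytic sets are analytic. In particular, if $A$ is an analytic subset of a Polish Abelian group, so is $kA-lA$ for all $k,l\ge0$.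
\item[(F5)] (Jankov--von Neumann uniformization theorem, \cite[18.1]{Kechris}.) If $P\subseteq Y\times Z$ is analytic with projection $P_Y\subseteq Y$, then there is a function $\gamma:P_Y\to Z$ with $(y,\gamma(y))\in P$ for all $y\in P_Y$ that is measurable with respect to the $\sigma$-algebra generated by the analytic sets.
\item[(F6)] (\cite[8.38]{Kechris}.) If $\gamma:Y\to Z$ is Baire measurable, then $\gamma|_G$ is continuous for some dense $G_\delta$ set $G\subseteq Y$.
\item[(F7)] (Kuratowski--Ulam theorem.) If $R\subseteq Y\times Z$ is meager, then the section $R_y=\{z:(y,z)\in R\}$ is meager in $Z$ for all $y$ outside a meager subset of $Y$.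
\item[(F8)] (Pettis' theorem, \cite[9.9]{Kechris}.) If $B$ is a nonmeager set with the Baire property in a Polish Abelian group, then $B-B$ is a neighborhood of zero.
\end{itemize}

\subsection*{Haar-thin sets}

\begin{proof}[Proof of Proposition~\ref{prop:HT}]
Let $A-A$ be a neighborhood of zero and let $\varphi:2^\omega\to X$ be continuous. Let $\mathbf 0\in2^\omega$ be the zero sequence and $e_n$ the sequence whose only $1$ is at coordinate $n$. Since $e_n\to\mathbf 0$, there are $n$ and $a,a'\in A$ with $\varphi(\mathbf 0)-\varphi(e_n)=a-a'$. For $z=\varphi(\mathbf 0)-a$ we get $\varphi(\mathbf 0)=a+z$ and $\varphi(e_n)=a'+z$, so $\varphi^{-1}[A+z]$ is not thin.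

Conversely, suppose that every neighborhood of zero contains a point outside $A-A$. Fix a complete metric $\rho$ generating the topology of $X$. Choose inductively $d_n\notin A-A$ so close to zero that $\rho(p,p+d_n)<2^{-n}$ for each of the finitely many points $p=\sum_{i<n}\varepsilon_id_i$, $\varepsilon_i\in\{0,1\}$. The continuous maps $\varphi_m(s)=\sum_{i<m}s_id_i$ satisfy $\rho(\varphi_m(s),\varphi_{m+1}(s))<2^{-m}$, so they converge uniformly to a continuous map $\varphi:2^\omega\to X$. If $s,t$ differ only at $n$ and $s_n=1$, then $\varphi_m(s)-\varphi_m(t)=d_n$ for $m>n$, hence $\varphi(s)-\varphi(t)=d_n\notin A-A$, and $\varphi(s),\varphi(t)$ lie in no common translate of $A$.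
\end{proof}

\subsection*{Two lemmas on additive functions}

\begin{lemma}\label{lem:open}
Let $X$ be an Abelian topological group. A homomorphism $f:X\to\mathbb R$ that is bounded above on some nonempty open set is continuous.
\end{lemma}

\begin{proof}
Let $f\le c$ on $y+V$, where $V=-V$ is an open neighborhood of zero, and put $c'=c-f(y)$. For $v\in V$ we have $f(v)\le c'$ and $-f(v)=f(-v)\le c'$. For $n\ge1$ the set $V_n=\{v\in X:nv\in V\}$ is a neighborhood of zero, and $|f(v)|=|f(nv)|/n\le c'/n$ on $V_n$. So $f$ is continuous at zero, and $f(x)-f(x')=f(x-x')$ gives continuity everywhere.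
\end{proof}

\begin{lemma}\label{lem:subspace}
Let $L\ne X$ be a $\mathbb Q$-linear subspace of a Polish vector space $X$. Then some discontinuous additive $f:X\to\mathbb R$ vanishes on $L$. In particular ($L=\{0\}$), discontinuous additive functions on $X$ exist.
\end{lemma}

\begin{proof}
A $\mathbb Q$-linear map defined on a $\mathbb Q$-subspace of $X$ extends to $X$: extend a $\mathbb Q$-basis of the subspace to a $\mathbb Q$-basis of $X$ and prescribe arbitrary values at the new basis vectors.

If $L$ is dense, take in this way a nonzero $\mathbb Q$-linear $f:X\to\mathbb R$ with $f|_L=0$. It is discontinuous, since a continuous function vanishing on $L$ vanishes on $\overline L=X$.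

If $L$ is not dense, a nonzero $f$ vanishing on $L$ may be continuous, so we place the discontinuity on a line. The closure $\overline L$ is a closed $\mathbb Q$-subspace, and it is a real subspace because $tx=\lim q_jx$ for rationals $q_j\to t$. Take $e\notin\overline L$; then $\mathbb Re\cap\overline L=\{0\}$. Let $h:\mathbb R\to\mathbb R$ be a nonzero $\mathbb Q$-linear map with values in $\mathbb Q$, for instance a coordinate function of a $\mathbb Q$-basis of $\mathbb R$; it is discontinuous because $\mathbb R$ is connected. Put $f(te+y)=h(t)$ for $t\in\mathbb R$, $y\in\overline L$, and extend $f$ to $X$. Then $f|_L=0$, and $f$ is discontinuous because its composition with the continuous map $t\mapsto te$ is $h$.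
\end{proof}

\section{A model case: the negative cone of $\mathbb R^\omega$}\label{sec:model}

Let $f\le M$ on an analytic set $A$. Then $f\le nM$ on $nA$, and this settles the matter whenever some $nA$ is nonmeager. Indeed, $B=nA$ is then comeager in a nonempty open set $U$ by (F3) and (F4). For $x\in U+U$ the sets $B$ and $x-B$ are both comeager in the nonempty open set $U\cap(x-U)$, so they meet, and $x\in B+B$. Thus $f\le 2nM$ on $U+U$, and Lemma~\ref{lem:open} applies. Theorem~\ref{thm:main} says something further only when all sums $nA$ are meager while $A-A$ is not. Here is such a set.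

\begin{example}\label{ex:cone}
Let $X=\mathbb R^\omega$ with the product topology, $A=(-\infty,0]^\omega$ and $C=-A=[0,\infty)^\omega$. The set $A$ is closed, and it has empty interior because a basic open set restricts only finitely many coordinates. So $nA=A$ is nowhere dense for all $n\ge1$, while $A-A=X$. We show directly that $A\in\mathcal B_X$.

Let $f$ be additive with $f\le M$ on $A$. For $a\in A$ all multiples $na$ lie in $A$, so $nf(a)\le M$ for all $n\ge1$ and $f(a)\le0$. Thus $f\ge0$ on $C$. Suppose that $f$ is discontinuous. By Lemma~\ref{lem:open} there are $u_n\in X$ with $f(u_n)\ge1$ and $|u_n(k)|\le2^{-n}$ for $k\le n$. Let $a_n=u_n^+$, where $u^+(k)=\max\{u(k),0\}$. Then $a_n-u_n\in C$, so $f(a_n)\ge f(u_n)\ge1$. The series $x_n=\sum_{j\ge n}a_j$ converge in each coordinate, and $x_n\in C$. Hence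
\[
f(x_0)=f(a_0)+\dots+f(a_{n-1})+f(x_n)\ge n\qquad\text{for all }n,
\]
which is impossible.
\end{example}

Since $f$ is discontinuous, nothing relates $f(x_0)$ to the series $\sum f(a_j)$ by a limit. The argument works because a single point $x_0$ splits, for every $n$, into $n$ terms on which $f$ gains at least $1$ and a tail on which $f$ is bounded below. The tail is controlled because $C$ is closed under convergent sums. For a general set $A$ this fails already for two summands, and we must see what survives.

Call $v$ an \emph{upper bound} of $x$ if $x-v\in A$; then $f(x)\le f(v)+M$. For the cone this is the coordinatewise order. In general the relation need not be transitive, but the hypothesis on $A-A$ has a clear meaning in these terms. A point $v$ is a common upper bound of $0$ and $u$ if and only if $-v\in A$ and $u-v\in A$, and such a $v$ exists if and only if $u\in A-A$: write $u=(u-v)-(-v)$ in one direction, and for $u=a-a'$ take $v=-a'$ in the other. Let $g(u)$ be a choice of such a common upper bound. Then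
\begin{equation}\label{eq:g}
f(g(u))\ge\max\{0,f(u)\}-M .
\end{equation}
So applying $g$ loses at most $M$ and lands in a set where $f\ge-M$. In Example~\ref{ex:cone} one can take $M=0$ and $g(u)=u^+$, and since $x_{n+1}\in C$ the tails satisfy
\begin{equation}\label{eq:rec}
x_n=a_n+g(x_{n+1})\qquad(n\in\omega).
\end{equation}
This recursion makes sense for every $A$. It replaces the series $a_0+a_1+a_2+\cdots$ by the nested expression $a_0+g(a_1+g(a_2+\cdots))$, in which each tail is returned to $-A$ before the next term is added. If \eqref{eq:rec} has a solution with $f(a_n)\ge M+1$ for all $n$, then each step gains $1$, and $f(x_0)$ cannot be finite.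

The proof thus has three tasks: to choose $g$ with enough continuity that the nested expression can converge; to show that points $a$ with $f(a)\ge M+1$ are plentiful enough; and to solve \eqref{eq:rec}.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Throughout this section $X$ is a Polish Abelian group, and ``meager'' without qualification means meager in $X$.

\subsection*{A continuous choice of upper bounds}
No formula such as $u^+$ is available in general. Uniformization gives a measurable choice, and a measurable choice is continuous on a comeager set. This is the only step that uses the hypotheses on $A$.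

\begin{lemma}\label{lem:selector}
Let $A\subseteq X$ be analytic with $A-A$ nonmeager. Then there are a nonempty open set $V\subseteq X$, a dense $G_\delta$ subset $G$ of $V$ and a continuous map $g:G\to X$ such that $-g(u)\in A$ and $u-g(u)\in A$ for all $u\in G$.
\end{lemma}

\begin{proof}
The set $A-A$ is analytic and nonmeager, so by (F3) it is comeager in a nonempty open set $V$. The set
\[
P=\{(u,v)\in V\times X:\ -v\in A,\ u-v\in A\}
\]
is the intersection of the preimages of $A$ under two continuous maps, hence analytic by (F4), and its projection to $V$ is $V\cap(A-A)$, as computed in Section~\ref{sec:model}. By (F5) there is $\gamma:V\cap(A-A)\to X$ with $(u,\gamma(u))\in P$ for all $u$, measurable with respect to the $\sigma$-algebra generated by the analytic sets. Extend $\gamma$ by $0$ to $V\setminus(A-A)$, a set in the same $\sigma$-algebra. By (F3) the extension is Baire measurable, so by (F6) it is continuous on a dense $G_\delta$ set $G_1\subseteq V$. By (F2) the set $A-A$ contains a dense $G_\delta$ subset $G_2$ of $V$. The set $G=G_1\cap G_2$ is a dense $G_\delta$ in $V$ by (F1) and (F2), and $g=\gamma|_G$ is as required.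
\end{proof}

For the set of Example~\ref{ex:halfspace} the conclusion of Lemma~\ref{lem:selector} must fail, since the rest of the proof uses nothing else about $A$.

\subsection*{Level sets of a discontinuous homomorphism}
The price of Lemma~\ref{lem:selector} is that $g$ is defined only on $G$. In \eqref{eq:rec} each point $a_n+g(x_{n+1})$ has to lie in $G$, so $a_n$ has to avoid a meager set. Lemma~\ref{lem:open} says that $\{f\ge c\}$ is dense, which sufficed in Example~\ref{ex:cone} but does not suffice now: for $X=V=\mathbb R$, $G=\mathbb R\setminus\mathbb Q$ and $g=0$, the recursion \eqref{eq:rec} has no solution with $a_n$ in the dense set $\mathbb Q$ and $x_n\in G$. The level sets are larger than dense. Call $E\subseteq X$ \emph{everywhere nonmeager} if $E\cap U$ is nonmeager for every nonempty open $U\subseteq X$.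

\begin{lemma}\label{lem:level}
If $f:X\to\mathbb R$ is a discontinuous homomorphism, then for every $c\in\mathbb R$ the set $E=\{x\in X:f(x)\ge c\}$ is everywhere nonmeager.
\end{lemma}

\begin{proof}
We find a level set that is nonmeager throughout some open set and translate it to the required place and height. Since $X=\bigcup_{k\in\omega}\{f\ge-k\}$, some $D=\{f\ge-k\}$ is nonmeager by (F1). Fix a countable base, and let $O'$ be the union of the basic open sets $B$ for which $D\cap B$ is meager. Then $D\cap O'$ is meager. If $O'$ were dense, the closed set $X\setminus O'$ would be nowhere dense and $D$ would be meager. So $O=X\setminus\overline{O'}$ is nonempty and open. Every nonempty open subset of $O$ contains a nonempty basic set disjoint from $O'$, and therefore meets $D$ in a nonmeager set.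

Let $U$ be nonempty and open. The set $U-O$ is nonempty and open, so by Lemma~\ref{lem:open} there is $v\in U-O$ with $f(v)\ge c+k$. Then $v+D\subseteq E$, and $(U-v)\cap O$ is a nonempty open subset of $O$. Hence $D\cap(U-v)$ is nonmeager, and so is its translate $(v+D)\cap U\subseteq E\cap U$.
\end{proof}

Lemma~\ref{lem:level} applied to $-f$ shows that the complement of $E$ is everywhere nonmeager too, so $E$ is comeager in no nonempty open set and lacks the Baire property. All we may use is that $E$ meets every set that is comeager in a nonempty open set.

\subsection*{Solving the recursion}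
The last task no longer involves $f$ or $A$.

\begin{proposition}\label{prop:rec}
Let $V\subseteq X$ be nonempty and open, $G$ a dense $G_\delta$ subset of $V$, $g:G\to X$ continuous, and $E\subseteq X$ everywhere nonmeager. Then there are $a_n\in E$ and $x_n\in G$ $(n\in\omega)$ with $x_n=a_n+g(x_{n+1})$ for all $n$.
\end{proposition}

For $a\in X$ let $T_a:G\to X$ be the continuous map $T_a(x)=a+g(x)$. We look for a backward orbit $x_n=T_{a_n}(x_{n+1})$. The point $x_0$ depends on the whole sequence $(a_n)$, so it cannot be chosen first. Instead we choose the $a_n$ one at a time and keep a set $H_n\subseteq G$ of candidates for $x_n$: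
\[
H_0\xleftarrow{\ T_{a_0}\ }H_1\xleftarrow{\ T_{a_1}\ }H_2\xleftarrow{\ T_{a_2}\ }\cdots
\]
The sets $H_n$ must remain large in a sense that can be passed from $H_n$ to $H_{n+1}$. If $G$ were all of $X$, ``nonempty and open'' would do: for $y\in X$ and $a\in E\cap(H_n-g(y))$ the set $T_a^{-1}[H_n]$ is open and contains $y$. In general $G$ may have empty interior, and the right notion is ``Borel and nonmeager''.

\begin{lemma}\label{lem:step}
In the setting of Proposition~\ref{prop:rec}, let $H\subseteq G$ be Borel and nonmeager. Then there is $a\in E$ such that the Borel set $T_a^{-1}[H]\subseteq G$ is nonmeager.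
\end{lemma}

\begin{proof}
For a single $a$ the preimage $T_a^{-1}[H]$ may be empty, for instance when $g$ is constant. We therefore let $a$ vary and show that the preimage is large for comeager many $a$ in an open set; such a set of $a$ meets $E$.

By (F3), $H$ is comeager in a nonempty open set $W\subseteq X$. The space $G$ is Polish by (F1). The map
\[
\sigma:X\times G\to X\times G,\qquad\sigma(a,x)=(a+g(x),x),
\]
is a homeomorphism with inverse $(a,x)\mapsto(a-g(x),x)$. The set $(W\setminus H)\times G$ is meager in $X\times G$, because the product of a nowhere dense subset of $X$ with $G$ is nowhere dense. Hence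
\[
R=\sigma^{-1}\big[(W\setminus H)\times G\big]=\{(a,x)\in X\times G:\ a+g(x)\in W\setminus H\}
\]
is meager in $X\times G$. The set $\sigma^{-1}[W\times G]$ is nonempty and open, so it contains a rectangle $N\times(O\cap G)$ with $N\subseteq X$ and $O\subseteq V$ nonempty and open. By (F7), the section $R_a$ is meager in $G$ for all $a$ outside a meager subset of $X$. Since $E\cap N$ is nonmeager, there is $a\in E\cap N$ with $R_a$ meager in $G$, and hence in $X$ by (F2). If $x\in(O\cap G)\setminus R_a$, then $T_a(x)\in W$ and $T_a(x)\notin W\setminus H$, so $T_a(x)\in H$. Therefore
\[
O\setminus T_a^{-1}[H]\subseteq(O\setminus G)\cup R_a .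
\]
The right side is meager, since $G$ is comeager in $V$ by (F2). As $O$ is nonmeager, so is $T_a^{-1}[H]$. It is Borel as the preimage of a Borel set under a continuous map on the Borel set $G$.
\end{proof}

Lemma~\ref{lem:step} yields finite backward orbits of every length. These do not suffice: they give, for each $n$, a point where $f$ exceeds $n$, which is no contradiction for an unbounded $f$. To obtain one infinite orbit we shrink each $H_n$ so that its images in all of $H_0,\dots,H_n$ are small. Smallness is measured in a complete metric on $G$, not on $X$, so that the limits stay in the set where $g$ is defined and continuous.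

\begin{proof}[Proof of Proposition~\ref{prop:rec}]
Fix a complete metric $\rho$ generating the topology of $G$.

\emph{Shrinking.} Let $S\subseteq G$ be Borel and nonmeager, let $\psi_0,\dots,\psi_r:S\to G$ be continuous, and let $\varepsilon>0$. Then there is a nonmeager Borel set $S'\subseteq S$ with $\operatorname{diam}_\rho\psi_j[S']\le\varepsilon$ for all $j$. Indeed, each point of $S$ lies in a member $B$ of a fixed countable base of $X$ with $\operatorname{diam}_\rho\psi_j[S\cap B]\le\varepsilon$ for all $j$. Countably many such sets $S\cap B$ cover $S$, so one of them is nonmeager.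

\emph{Construction.} We choose $a_n\in E$ and nonmeager Borel sets $H_n\subseteq G$ such that
\begin{itemize}
\item[(a)] $T_{a_n}[H_{n+1}]\subseteq H_n$ for all $n$;
\item[(b)] $\operatorname{diam}_\rho\Phi^n_i[H_n]\le2^{-n}$ for all $i\le n$,
\end{itemize}
where $\Phi^n_n$ is the identity of $H_n$ and $\Phi^n_i=T_{a_i}\circ\dots\circ T_{a_{n-1}}|_{H_n}$ for $i<n$. By (a), $\Phi^n_i$ is a continuous map from $H_n$ to $H_i$.

The set $G$ is Borel, and it is nonmeager because it is comeager in $V$. Shrinking $G$ with respect to the identity map and $\varepsilon=1$ gives $H_0$. Suppose that $H_0,\dots,H_n$ and $a_0,\dots,a_{n-1}$ are chosen. Lemma~\ref{lem:step} gives $a_n\in E$ such that $S=T_{a_n}^{-1}[H_n]$ is Borel and nonmeager. The identity and the maps $\Phi^n_i\circ T_{a_n}$, $i\le n$, are continuous from $S$ to $G$. Shrinking $S$ with respect to these $n+2$ maps and $\varepsilon=2^{-n-1}$ gives $H_{n+1}$. It satisfies (a) because $H_{n+1}\subseteq S$, and (b) because the restrictions of these maps to $H_{n+1}$ are the maps $\Phi^{n+1}_i$, $i\le n+1$.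

\emph{Limit.} Pick $z_m\in H_m$ and put $x^m_i=\Phi^m_i(z_m)$ for $i\le m$. For $i\le n\le m$ we have $\Phi^m_i=\Phi^n_i\circ\Phi^m_n$ and $\Phi^m_n(z_m)\in H_n$, so $x^m_i\in\Phi^n_i[H_n]$. By (b), $\rho(x^m_i,x^{m'}_i)\le2^{-n}$ for $m,m'\ge n\ge i$. Thus $(x^m_i)_{m\ge i}$ is $\rho$-Cauchy and converges to some $x_i\in G$. For $m>i$ we have $\Phi^m_i=T_{a_i}\circ\Phi^m_{i+1}$, that is, $x^m_i=a_i+g(x^m_{i+1})$. Letting $m\to\infty$ and using the continuity of $g$ at $x_{i+1}\in G$, we obtain $x_i=a_i+g(x_{i+1})$.
\end{proof}

\subsection*{The contradiction}

\begin{proof}[Proof of Theorem~\ref{thm:main}]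
Let $f\le M$ on $A$, with $M\in\mathbb R$, and suppose that $f$ is discontinuous. Take $V,G,g$ from Lemma~\ref{lem:selector}. For $u\in G$ we have $-f(g(u))\le M$ and $f(u)-f(g(u))\le M$, which is \eqref{eq:g}. By Lemma~\ref{lem:level} the set $E=\{f\ge M+1\}$ is everywhere nonmeager. Take $a_n\in E$ and $x_n\in G$ from Proposition~\ref{prop:rec}. By \eqref{eq:g},
\[
f(x_n)=f(a_n)+f(g(x_{n+1}))\ge(M+1)+\max\{0,f(x_{n+1})\}-M=1+\max\{0,f(x_{n+1})\}.
\]
So $f(x_n)\ge1$ and $f(x_n)\ge1+f(x_{n+1})$ for all $n$. It follows that $f(x_0)\ge n+f(x_n)\ge n+1$ for every $n$, which is impossible.
\end{proof}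

Both halves of \eqref{eq:g} were needed. The bound $f(g(u))\ge f(u)-M$ carries the gain from $x_{n+1}$ to $x_n$, and the bound $f(g(u))\ge-M$ prevents $f(x_n)$ from tending to $-\infty$ and absorbing it. Each half comes from one of the two elements of $A$ in a representation $u=a-a'$.

\section{Analytic sets in the Kuczma--Ger class}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(1)$\Rightarrow$(2)$\Rightarrow$(3). A function vanishing on $A$ is bounded on $A$, and a function bounded on $A$ is bounded above on $A$.

(3)$\Rightarrow$(4). If the $\mathbb Q$-span $L$ of $A$ is not $X$, Lemma~\ref{lem:subspace} gives a discontinuous additive function vanishing on $L\supseteq A$.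

(4)$\Rightarrow$(5). Let $x=\sum_jq_ja_j$ with $q_j\in\mathbb Q$ and $a_j\in A$, and let $m\ge1$ be a common denominator of the $q_j$. Then $mx$ is an integer combination of elements of $A$; collecting positive and negative coefficients gives $mx\in kA-lA$ for some $k,l\ge0$. Hence
\[
X=\bigcup_{m\ge1,\ k,l\ge0}\{m^{-1}y:\ y\in kA-lA\}.
\]
By (F1) one of these countably many sets is nonmeager, and since $y\mapsto m^{-1}y$ is a homeomorphism of $X$, the corresponding set $B=kA-lA$ is nonmeager. The set $\{0\}$ is closed and has empty interior, because $te\to0$ as $t\to0$ for any $e\ne0$; so $B\neq\{0\}$ and $n=k+l\ge1$. The set $B$ is analytic by (F4) and has the Baire property by (F3). By (F8),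
\[
B-B=(kA+lA)-(kA+lA)=nA-nA
\]
is a neighborhood of zero.

(5)$\Leftrightarrow$(6). Apply Proposition~\ref{prop:HT} to $nA$.

(5)$\Rightarrow$(1). Let $f$ be additive with $f\le M$ on $A$. Then $f\le nM$ on the analytic set $nA$, and $nA-nA$ is nonmeager by (F1). Theorem~\ref{thm:main} applied to $nA$ shows that $f$ is continuous.
\end{proof}

Analyticity entered in (4)$\Rightarrow$(5) and in (5)$\Rightarrow$(1). Example~\ref{ex:halfspace} shows that the second implication fails for arbitrary sets. The next remark shows that the theorem can fail for \emph{coanalytic} sets, the complements of analytic sets.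

\begin{remark}\label{rem:coanalytic}
In Theorem~\ref{thm:class}, ``analytic'' cannot be replaced by ``coanalytic'' in ZFC. By Miller \cite{Miller}, $V=L$ implies that $\mathbb R$ has a coanalytic Hamel basis $H$ over $\mathbb Q$. It satisfies (4). The additive function equal to $1$ at one point of $H$ and to $0$ at the others is bounded on $H$, and it is discontinuous since it is nonzero and $\mathbb Q$-valued. So $H$ does not satisfy (2).
\end{remark}

Finally, one cannot take $n=1$ in (5) and (6): the converse of Corollary~\ref{cor:answer} fails for $X=\mathbb R$, where a compact Haar-thin set can belong to $\mathcal B_X$.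

\begin{example}\label{ex:cantor}
Let $A=\{\sum_{i\ge1}\varepsilon_i4^{-i}:\varepsilon_i\in\{0,1\}\}$, a continuous image of the Cantor cube and hence a compact subset of $\mathbb R$. The elements of $A-A$ are the sums $\sum_{i\ge1}\delta_i4^{-i}$ with $\delta_i\in\{-1,0,1\}$. For each $k$ such a sum lies within $\sum_{i>k}4^{-i}=\frac13 4^{-k}$ of $\sum_{i\le k}\delta_i4^{-i}$, so $A-A$ is covered by $3^k$ intervals of length $\frac23 4^{-k}$. Their total length $\frac23(3/4)^k$ tends to $0$, so $A-A$ is Lebesgue null, and $A$ is Haar-thin by Proposition~\ref{prop:HT}. On the other hand, $3A$ consists of the sums $\sum_{i\ge1}\eta_i4^{-i}$ with $\eta_i\in\{0,1,2,3\}$, so $3A=[0,1]$ by expansion in base $4$. Thus $3A-3A=[-1,1]$, condition (5) holds with $n=3$, and $A\in\mathcal B_{\mathbb R}$.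
\end{example}

\begin{thebibliography}{9}

\bibitem{BJ}
Taras Banakh and Eliza Jab{\l}o\'nska,
\emph{A Borel linear subspace of $\mathbb R^\omega$ that cannot be covered by countably many closed Haar-meager sets},
arXiv:2201.02888 (2022).

\bibitem{Kechris}
Kechris,
\emph{Classical Descriptive Set Theory}.

\bibitem{Miller}
A.~W.~Miller,
\emph{Infinite combinatorics and definability},
Ann. Pure Appl. Logic 41 (1989).

\end{thebibliography}
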